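# Saturation for triple tensor products fails in type $C_n$, $n\ge 4$, even under a parity hypothesis

## 1. Weights, invariants, and elements with semisimple centralizer

All groups are over $\mathbb C$.

**Dominant weights and invariants.** Let $\widehat G$ be a connected semisimple group, $\widehat T$ a maximal torus, and fix a choice of positive roots. For a dominant weight $\nu$ of $\widehat T$ let $V_\nu$ be the irreducible representation of highest weight $\nu$. For a representation $W$, $W^{\widehat G}$ denotes its subspace of invariants. A weight $\nu$ is a character of $\widehat T$, so it has values $\nu(s)\in\mathbb C^*$ for $s\in\widehat T$. We say that $\nu$ *annihilates* $s$ if $\nu(s)=1$.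

*Example.* For $\mathrm{SL}_2=\mathrm{Sp}(2)$ the dominant weights are the integers $a\ge0$, with $V_a=\mathrm{Sym}^a\mathbb C^2$. By Clebsch–Gordan, $(V_a\otimes V_b\otimes V_c)^{\mathrm{SL}_2}\ne0$ if and only if $a,b,c$ satisfy the triangle inequalities and $a+b+c$ is even.

**Symplectic conventions.** Let $\mathrm{Sp}(2n)=\mathrm{Sp}(V,\omega)$ with $\dim V=2n$. Weights of the standard maximal torus $T$ are identified with $\mathbb Z^n=X(T)$: the torus element with eigenvalues $z_1^{\pm1},\dots,z_n^{\pm1}$ is written $(z_1,\dots,z_n)$, and $x\in\mathbb Z^n$ takes the value $\prod z_i^{x_i}$ on it. The simple roots are $e_1-e_2,\dots,e_{n-1}-e_n,2e_n$. Dominant weights are the $x$ with $x_1\ge\dots\ge x_n\ge0$. The fundamental weights are $\omega_i=(1^i,0^{n-i})$. The root lattice is $\{x\in\mathbb Z^n:\sum x_i\text{ even}\}$. Since $-1$ lies in the Weyl group, every $\mathrm{Sp}(2n)$-module is self-dual. Consequently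
$$\dim(V_\mu\otimes V_\nu\otimes V_\lambda)^{\mathrm{Sp}(2n)}=[V_\mu\otimes V_\nu:V_\lambda],\tag{1}$$
the multiplicity of $V_\lambda$ in $V_\mu\otimes V_\nu$.

*Example.* For $\mathrm{Sp}(8)$, $2\omega_3+3\omega_4=(5,5,5,3)$. Its coordinate sum is $18$, so it lies in the root lattice.

**Semisimple centralizers.** We shall be interested in those $s\in\widehat T$ whose centralizer $Z_{\widehat G}(s)$ is a semisimple group. Every central element qualifies, since its centralizer is $\widehat G$.

*Example: $\mathrm{SL}_n$.* The centralizer of $s$ is the set of determinant-one elements of $\prod_\zeta \mathrm{GL}(V_\zeta)$, the product over the eigenspaces of $s$. If there are $r$ eigenvalues, its center has dimension $r-1$. So it is semisimple only when $s$ is a scalar, that is, central.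

*Example: $\mathrm{Sp}(2n)$.* Let $V=\bigoplus V_\zeta$ be the eigenspace decomposition of $s\in T$. The form $\omega$ pairs $V_\zeta$ perfectly with $V_{\zeta^{-1}}$ and makes $V_\zeta$ orthogonal to every other eigenspace. An element of $\mathfrak{sp}(V)$ that commutes with $s$ preserves each $V_\zeta$. On $V_{\pm1}$ it is an arbitrary element of $\mathfrak{sp}(V_{\pm1})$. For $\zeta\neq\pm1$ it is arbitrary on $V_\zeta$, and its action on $V_{\zeta^{-1}}$ is then determined. Hence
$$\mathfrak{sp}(V)^{\mathrm{Ad}\,s}\cong\mathfrak{sp}(V_1)\oplus\mathfrak{sp}(V_{-1})\oplus\bigoplus_{\{\zeta,\zeta^{-1}\},\ \zeta\neq\pm1}\mathfrak{gl}(V_\zeta).\tag{2}$$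
Each nonzero $\mathfrak{gl}(V_\zeta)$ has a nonzero center. So this Lie algebra is semisimple if and only if only $\zeta=\pm1$ occur, that is, $s\in\{\pm1\}^n$. In that case the centralizer is $\mathrm{Sp}(V_1)\times\mathrm{Sp}(V_{-1})$. Therefore a weight $x$ annihilates all $s\in T$ with semisimple centralizer if and only if $x\in2\mathbb Z^n$.

## 2. The Knutson–Tao conjecture and what is proved

The following is stated as a conjecture of Knutson and Tao; our source for it is Thomas J. Haines, "Equidimensionality of convolution morphisms and applications to saturation problems", arXiv:math/0501504 (2005).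

**Conjecture (Knutson–Tao).** Let $\widehat G$ be a connected semisimple complex group, and suppose $(\mu_1,\mu_2,\lambda)$ are dominant weights of a maximal torus $\widehat T$ such that $\mu_1+\mu_2+\lambda$ annihilates all $s\in\widehat T$ whose centralizer in $\widehat G$ is semisimple. Then for any positive integer $N$,
$$(V_{N\mu_1}\otimes V_{N\mu_2}\otimes V_{N\lambda})^{\widehat G}\neq0\ \Rightarrow\ (V_{\mu_1}\otimes V_{\mu_2}\otimes V_\lambda)^{\widehat G}\neq0 .$$

In words: if a multiple of a triple of weights carries an invariant, does the triple itself carry one? Some hypothesis on the sum is certainly needed. A central $z$ acts on $V_{\mu_1}\otimes V_{\mu_2}\otimes V_\lambda$ by the scalar $(\mu_1+\mu_2+\lambda)(z)$, so an invariant forces this value to be $1$. The conjecture asks for the value $1$ on a larger, but still finite-looking, set of elements. For $\mathrm{Sp}(2n)$ the hypothesis reads $\mu_1+\mu_2+\lambda\in2\mathbb Z^n$.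

For $\mathrm{SL}_2$ the conjecture holds. The hypothesis says that $a+b+c$ is even. If $(Na,Nb,Nc)$ carries an invariant, the triangle inequalities hold for it, hence for $(a,b,c)$, and Clebsch–Gordan gives an invariant. In general the answer is no:

**Theorem 1.** Let $\alpha,\beta,\gamma,\delta\ge0$ be integers, and for $\mathrm{Sp}(8)$ put
$$\mu=(\beta+\delta)\omega_3+(1+\alpha+\gamma)\omega_4,\quad \nu=(\beta+\gamma)\omega_1+\alpha\omega_2+\omega_4,\quad \lambda=(1+\alpha+\beta)\omega_2+(\gamma+\delta)\omega_3.$$
Then for $N\ge1$: $\dim(V_{N\mu}\otimes V_{N\nu}\otimes V_{N\lambda})^{\mathrm{Sp}(8)}=1$ if $N$ is even, and $=0$ if $N$ is odd.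

**Theorem 2.** The conjecture fails for every connected semisimple $\widehat G$ whose Lie algebra has a simple ideal $\mathfrak{sp}(2n)$ with $n\ge4$. In particular it fails for $\mathrm{Sp}(8)$ with
$$\mu_1=(5,5,5,3),\quad\mu_2=(4,2,1,1),\quad\lambda=(5,5,2,0),\qquad\mu_1+\mu_2+\lambda=(14,12,8,4),$$
where the invariants vanish for $N=1$ and are nonzero for $N=2$.

**Theorem 3.** Let $n\ge4$, $m\ge1$, $k=n-4$. For $\mathrm{Sp}(2n)$ put
$$\mu_1=((2m)^k,2m,2m,2m,2m-1),\quad\mu_2=((2m)^k,2m,m,1,1),\quad\lambda=((4m)^k,2m,2m,m-1,0).$$
Then $\mu_1+\mu_2+\lambda=m\,(8^k,6,5,3,2)\in m\,X(T)$, while $\dim(V_{N\mu_1}\otimes V_{N\mu_2}\otimes V_{N\lambda})^{\mathrm{Sp}(2n)}$ is $1$ for $N$ even and $0$ for $N$ odd. Consequently, for $\mathrm{Sp}(2n)$ with $n\ge4$, no hypothesis of the form "$\mu_1+\mu_2+\lambda\in\Lambda$", with $\Lambda\subset X(T)$ a fixed sublattice of finite index, makes the saturation implication true.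

Nothing is claimed here about groups without a factor of type $C_n$, $n\ge4$: the simply-laced case and the types $C_2$, $C_3$, $B_n$ ($n\ge3$), $F_4$, $G_2$ are not addressed.

## 3. Invariants as invariant sections over triples of isotropic flags

A subspace $S\subset V$ is isotropic if $\omega|_S=0$, and Lagrangian if moreover $\dim S=n$. A partial isotropic flag is a chain $S_{d_1}\subset\dots\subset S_{d_r}$ of isotropic subspaces with $\dim S_d=d$. The flags of a given type form a homogeneous projective variety under the connected group $G=\mathrm{Sp}(V)$, so this variety is irreducible.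

A $G$-*linearized* line bundle $\mathcal L$ on a $G$-variety $X$ is one with an action of $G$ on its total space covering the action on $X$ and linear on fibres. Then $G$ acts on sections, and $f$ is invariant if and only if $f(gx)=g\,f(x)$ for all $g,x$. In particular:
$$\text{if } gx=x \text{ and } g \text{ acts on the fibre } \mathcal L|_x \text{ by a scalar } c\neq1,\text{ then } f(x)=0 \text{ for every invariant } f.\tag{3}$$
The bundles with fibres $\det S_d$ over a flag variety are linearized, since $g$ maps $\det S_d$ to $\det gS_d$.

**Borel–Weil.** For integers $c_d\ge0$,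
$$H^0\Big(\text{flags},\ \textstyle\bigotimes_d(\det S_d)^{-c_d}\Big)\cong V_\nu^*,\qquad \nu=\textstyle\sum_d c_d\,\omega_d .$$
Some $c_d$ may be zero: forgetting $S_d$ is a fibration with connected projective fibres, so it does not change the sections.

*Example.* For $\mathrm{Sp}(2)$ the flags are the lines $S_1\subset\mathbb C^2$, $S_1^{-c}=\mathcal O(c)$ on $\mathbb P^1$, and $H^0=\mathrm{Sym}^c(\mathbb C^2)^*$. The element $-1$ fixes every point and acts on the fibres by $(-1)^c$. By (3) there is no nonzero invariant section for odd $c$.

By Künneth, the sections of an external tensor product on a product of three flag varieties form $V_\mu^*\otimes V_\nu^*\otimes V_\lambda^*$. Its invariants have the same dimension as those of $V_\mu\otimes V_\nu\otimes V_\lambda$. So we must count invariant sections over triples of flags.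

## 4. Three Lagrangians in a four-dimensional space

The smallest interesting case is $\mathrm{Sp}(4)$ with all three weights equal to $N\omega_2$. Here $X$ is the variety of triples $(A,B,C)$ of Lagrangians in a symplectic space of dimension $4$, and the bundle is $(\det A\det B\det C)^{-N}$. Generically $A,B,C$ are pairwise transverse.

**A normal form.** Let $A,B,C$ be pairwise transverse Lagrangians in a 4-dimensional symplectic space. Since $C$ is transverse to $A$ and $B$, it is the graph of an isomorphism $\varphi:A\to B$. Isotropy of $C$ says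
$$0=\omega(x+\varphi x,y+\varphi y)=\omega(x,\varphi y)-\omega(y,\varphi x)\qquad(x,y\in A),$$
so $(x,y)\mapsto\omega(x,\varphi y)$ is a symmetric bilinear form on $A$. It is nondegenerate because $A\times B$ is perfectly paired by $\omega$. Choose an orthonormal basis $a_1,a_2$ of $A$ for it, and put $b_i=\varphi a_i$. Then
$$\omega(a_i,b_j)=\delta_{ij},\qquad A=\langle a_1,a_2\rangle,\quad B=\langle b_1,b_2\rangle,\quad C=\langle a_1+b_1,a_2+b_2\rangle.\tag{4}$$
So $a_1,a_2,b_1,b_2$ is a symplectic basis, and the transverse triples form a single orbit, which is open and dense in $X$.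

**The obstruction.** Let $g$ send $a_1,b_1$ to $-a_1,-b_1$ and fix $a_2,b_2$. It is symplectic, it preserves $A,B,C$, and it has determinant $-1$ on each. So it acts on the fibre by $(-1)^{3N}=(-1)^N$. An invariant section is determined by its value at one point of the dense orbit. Hence the space of invariants has dimension at most $1$, and by (3) it is $0$ for odd $N$. For $N=2M$, the section
$$\big(\det(\omega|A\times B)\,\det(\omega|A\times C)\,\det(\omega|B\times C)\big)^M$$
is invariant and nonzero on transverse triples. So the dimension is $1$ for even $N$ and $0$ for odd $N$.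

**Why this does not yet answer the question.** The sum of the three weights is $(3,3)\notin2\mathbb Z^2$, so the conjecture says nothing here. Other multiples do not help. With weights $a\omega_2,b\omega_2,c\omega_2$, the element $g$ acts by $(-1)^{a+b+c}$, while the sum is $(a+b+c)(1,1)$. The hypothesis of the conjecture says exactly that this sign is $+1$.

To see what could help, compute the sign of a general $g$. Suppose $g$ preserves an isotropic flag $S_1\subset\dots\subset S_n$ and acts by $\varepsilon_i$ on $S_i/S_{i-1}$. For $x=\sum c_j\omega_j$ we have $x_i=\sum_{j\ge i}c_j$, so $g$ acts on the fibre of $\bigotimes(\det S_j)^{-c_j}$ by $\prod_i\varepsilon_i^{-x_i}$. If $g$ has a single sign $-1$ on each of three flags, in slots $i,j,l$, then it acts by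
$$(-1)^{\mu_i+\nu_j+\lambda_l}.\tag{5}$$
The conjecture controls only the parity of the columns $\mu_i+\nu_i+\lambda_i$. We therefore want the $-1$ to occur in different slots for the three flags, which requires larger flags, and it suggests keeping the configuration of three Lagrangians as a core inside a bigger symplectic space.

The larger flags cause a difficulty. For the flags in $\mathbb C^8$ used below, the dimensions are as follows.

- Pairs $E_3\subset E_4$: $10+3=13$.
- Chains $F_1\subset F_2\subset F_4$: $10+5=15$.
- Pairs $H_2\subset H_3$: $11+3=14$.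

The total is $42$, which exceeds $36=\dim\mathrm{Sp}(8)$. So there is no dense orbit, and a point stabilized by a suitable $g$ is special. Then (3) shows that invariants vanish at that special point, which does not by itself make them vanish everywhere.

The way around this is to find a special configuration $p_0$ such that every general configuration $p$ degenerates to one of the form of $p_0$ along a one-parameter subgroup $\tau$ of $G$ that has weight $0$ on the fibre at $p_0$. Weight zero forces an invariant section to be constant along the degeneration, so $f(p_0)=0$ implies $f(p)=0$.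

## 5. Model configurations in $\mathbb C^8$

Let $\dim V=8$, $G=\mathrm{Sp}(V)$, and let $X$ be the irreducible projective variety of triples $p=(E,F,H)$ of partial isotropic flags
$$E=(E_3\subset E_4),\qquad F=(F_1\subset F_2\subset F_4),\qquad H=(H_2\subset H_3).$$
With $\mu,\nu,\lambda$ as in Theorem 1, put
$$\mathcal L_N=\Big[(\det E_3)^{\beta+\delta}(\det E_4)^{1+\alpha+\gamma}\,F_1^{\beta+\gamma}(\det F_2)^{\alpha}(\det F_4)\,(\det H_2)^{1+\alpha+\beta}(\det H_3)^{\gamma+\delta}\Big]^{-N}.\tag{6}$$
By Borel–Weil, the dimension wanted in Theorem 1 is $\dim H^0(X,\mathcal L_N)^G$.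

**Definition (model point).** Let $V=U\oplus V''\oplus U'$ with $U,U'$ isotropic of dimension $2$, perfectly paired by $\omega$, and $V''=(U\oplus U')^\perp$, of dimension $4$. For a line $\ell\subset U$ let $\mathrm{Ann}(\ell)\subset U'$ be the line $\omega$-orthogonal to $\ell$. Let $\ell_E,\ell_F,\ell_H\subset U$ be pairwise distinct lines and $A,B,C\subset V''$ pairwise transverse Lagrangians. The associated model point is
$$E_3=\ell_E\oplus A,\ E_4=U\oplus A;\qquad F_1=\mathrm{Ann}(\ell_F),\ F_2=U',\ F_4=U'\oplus B;\qquad H_2=C,\ H_3=C\oplus\mathrm{Ann}(\ell_H).\tag{7}$$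
All these spaces are isotropic, because $V''\perp U\oplus U'$.

**Step (a): model points form one $G$-orbit.** This will let one evaluation control all of them. Choose $a_i,b_i$ in $V''$ as in (4). The lines $\ell_E,\ell_F,\ell_H$ are distinct in the plane $U$, so we can choose $u_1\in\ell_E$, $u_2\in\ell_F$ with $u_1+u_2\in\ell_H$, and these form a basis of $U$. Let $u_1',u_2'$ be the dual basis of $U'$, so $\omega(u_i,u_j')=\delta_{ij}$. In the symplectic basis $u_1,u_2,a_1,a_2;\,u_1',u_2',b_1,b_2$ the model point reads
$$\begin{aligned}&E_3=\langle u_1,a_1,a_2\rangle,\quad E_4=\langle u_1,u_2,a_1,a_2\rangle,\\ &F_1=\langle u_1'\rangle,\quad F_2=\langle u_1',u_2'\rangle,\quad F_4=\langle u_1',u_2',b_1,b_2\rangle,\\ &H_2=\langle a_1+b_1,a_2+b_2\rangle,\quad H_3=H_2\oplus\langle u_1'-u_2'\rangle .\end{aligned}\tag{8}$$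
Every model point has this form in some symplectic basis, and $G$ acts transitively on symplectic bases.

**Step (b): an element of the stabilizer that acts by $(-1)^N$.** In the basis of (8), let $g\in G$ be the identity on $U\oplus U'$, with $ga_1=-a_1$, $gb_1=-b_1$, $ga_2=a_2$, $gb_2=b_2$. Then $g$ fixes $p_0$. Its determinant is $-1$ on each of $A,B,C$. So it is $-1$ on $\det$ of $E_3,E_4,F_4,H_2,H_3$ and $+1$ on $F_1$ and $\det F_2$. Hence $g$ acts on $\mathcal L_N|_{p_0}$ by $(-1)^{Nc}$, where
$$c=(\beta+\delta)+(1+\alpha+\gamma)+1+(1+\alpha+\beta)+(\gamma+\delta)=3+2(\alpha+\beta+\gamma+\delta).$$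
Since $c$ is odd, $g$ acts by $(-1)^N$. In the terms of (5), the sign $-1$ sits in slot 1 of a refinement of $E$ (start with $\langle a_1\rangle$), in slot 3 of a refinement of $F$ (follow $F_2$ by $F_2\oplus\langle b_1\rangle$), and in slot 1 of a refinement of $H$. So $c=\mu_1+\nu_3+\lambda_1$, with subscripts denoting coordinates. For the weights of Theorem 2 this is $5+1+5=11$, while the columns $14,12,8,4$ are all even.

**Step (c): a one-parameter subgroup of weight $0$.** Let $\tau(t)\in G$ act by $t$ on $U$, by $1$ on $V''$, and by $t^{-1}$ on $U'$. It fixes $p_0$. Its weights on $\det E_3,\det E_4,F_1,\det F_2,\det F_4,\det H_2,\det H_3$ are $1,2,-1,-2,-2,0,-1$. So its weight on $\mathcal L_N|_{p_0}$ is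
$$-N\big[(\beta+\delta)+2(1+\alpha+\gamma)-(\beta+\gamma)-2\alpha-2-(\gamma+\delta)\big]=0.$$

## 6. A general configuration degenerates to a model configuration

**Step (d): the open set.** We isolate the configurations for which the degeneration works. Let $X^\circ\subset X$ be the set of points satisfying:

1. $E_4\cap H_2=0$. Equivalently, $U:=E_4\cap H_2^\perp=(E_4+H_2)^\perp$ has dimension $2$. (Here $E_4^\perp=E_4$, and $\dim(E_4+H_2)=6$ exactly when $E_4\cap H_2=0$.)
2. $\ell_E:=U\cap E_3$, $\ell_H:=U\cap H_3^\perp$, $\ell_F:=U\cap F_1^\perp$ are pairwise distinct lines, and $U\cap F_2^\perp=0$.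
3. In the 4-dimensional symplectic space $U^\perp/U$, the images $A,B,C$ of $E_4$, $F_4\cap U^\perp$, $H_2$ are pairwise transverse Lagrangians.

Some comments make sense of these conditions. The space $U$ is isotropic because $U\subset E_4$, so $U^\perp/U$ is symplectic of dimension $8-4=4$. The three intersections in (2) always have dimension at least $1$: $E_3$ is a hyperplane in $E_4\supset U$, $H_3^\perp$ is a hyperplane in $H_2^\perp\supset U$, and $F_1^\perp$ is a hyperplane in $V$.

We use one fact about pairings. Identify $V/U^\perp\cong U^*$ through $\omega$. For a subspace $S\subset V$, a vector $u\in U$ is killed by all the functionals $\omega(s,\cdot)$, $s\in S$, if and only if $u\in U\cap S^\perp$. Hence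
$$\text{the image of } S \text{ in } V/U^\perp\cong U^*\text{ is the annihilator of } U\cap S^\perp.\tag{9}$$

Under (1) and (2), the spaces in (3) are automatically Lagrangian. They are isotropic, as images of isotropic spaces, so we only need their dimensions.

- $E_4\supset U$ gives $E_4=E_4^\perp\subset U^\perp$, and $A=E_4/U$ has dimension $2$.
- $U\subset H_2^\perp$ gives $H_2\subset U^\perp$. Also $H_2\cap U\subset H_2\cap E_4=0$, so $\dim C=2$.
- Since $U\cap F_2^\perp=0$, (9) shows that already $F_2$ maps onto $U^*$. So $F_2\cap U^\perp=0$, and $\dim(F_4\cap U^\perp)=4-2=2$. Also $F_4\cap U\subset F_2^\perp\cap U=0$, because $F_4$ is isotropic and contains $F_2$. So $\dim B=2$.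

*$X^\circ$ is open.* Condition (1) is open, and over it the spaces $U$ form a vector bundle of rank $2$. Given that the intersections in (2) have dimension at least $1$, condition (2) says that each of them has dimension at most $1$, that their pairwise intersections are $0$, and that $U\cap F_2^\perp=0$. Each of these bounds the kernel of a map from the bundle $U$ to a sum of quotient bundles of $V$, so it is open by semicontinuity. Over the locus of (1) and (2), $A,B,C$ have constant rank $2$ and are subbundles of $U^\perp/U$, so transversality is open.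

*$X^\circ$ is nonempty.* Every model point lies in it. There $H_2^\perp=U\oplus U'\oplus C$, so $E_4\cap H_2=A\cap C=0$ and $E_4\cap H_2^\perp=U\oplus(A\cap C)=U$. So the $U$ of condition (1) is the given $U$. Next, $U\cap E_3=\ell_E$. The part of $U$ orthogonal to $F_1=\mathrm{Ann}(\ell_F)$ is $\ell_F$, the part orthogonal to $H_3=C\oplus\mathrm{Ann}(\ell_H)$ is $\ell_H$, and the part orthogonal to $F_2=U'$ is $0$. Finally $U^\perp=U\oplus V''$ and $F_4\cap U^\perp=B$, so the images in $U^\perp/U\cong V''$ are $A,B,C$.

Since $X$ is irreducible, $X^\circ$ is dense.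

**Step (e): limits under $\tau$.** We show that $\tau(t)p$ tends to a model point for each $p\in X^\circ$. Choose an isotropic $U'$ perfectly paired with $U$, put $V''=(U\oplus U')^\perp$, so that $U^\perp=U\oplus V''$ and $V''\cong U^\perp/U$, and define $\tau$ as in Step (c). Let $S\subset V$ be any subspace, with a basis adapted to $S\cap U\subset S\cap U^\perp\subset S$. Apply $\tau(t)$ to the three groups of basis vectors and rescale by $t^{-1},1,t$ respectively. With $u\in U$, $v\in V''$, $u'\in U'$:
$$t^{-1}\cdot tu=u,\qquad tu+v\to v,\qquad t\,(tu+v+t^{-1}u')=t^2u+tv+u'\to u'.$$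
The rescaled vectors are polynomial in $t$. They are independent for $t\ne0$. At $t=0$ they are independent too: the first group is a basis of $S\cap U$, the second maps to a basis of $(S\cap U^\perp)/(S\cap U)\subset U^\perp/U$, and the third maps to a basis of $S/(S\cap U^\perp)\subset V/U^\perp$. So $t\mapsto\tau(t)S$ extends to a morphism from $\mathbb A^1$ to the Grassmannian, with value at $t=0$
$$(S\cap U)\ \oplus\ \frac{S\cap U^\perp}{S\cap U}\ \oplus\ \frac{S}{S\cap U^\perp}\ \subset\ U\oplus V''\oplus U'.\tag{10}$$
Here $V/U^\perp\cong U'$. By (9), the last summand is the part of $U'$ orthogonal to $U\cap S^\perp$. Apply (10) to each space of $p$: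

- $E_4\to U\oplus A$, since $U\subset E_4\subset U^\perp$.
- $E_3\to\ell_E\oplus A$. Indeed $E_3\subset U^\perp$ and $E_3\cap U=\ell_E$. As $U\not\subset E_3$, we have $E_3+U=E_4$, so the image of $E_3$ in $U^\perp/U$ is $A$.
- $F_1\to\mathrm{Ann}(\ell_F)$, since $F_1\cap U^\perp\subset F_2\cap U^\perp=0$ and $U\cap F_1^\perp=\ell_F$.
- $F_2\to U'$, since $F_2\cap U^\perp=0$.
- $F_4\to U'\oplus B$, since $F_4\cap U=0$ and $F_4$ maps onto $U^*$.
- $H_2\to C$, since $H_2\subset U^\perp$ and $H_2\cap U=0$.
- $H_3\to C\oplus\mathrm{Ann}(\ell_H)$. Since $U\cap H_3^\perp=\ell_H$, the image of $H_3$ in $U^*$ is one-dimensional. So $H_3\cap U^\perp$ has dimension $2$ and contains $H_2$, hence equals $H_2$, and $H_3\cap U=H_2\cap U=0$.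

Since $X$ is closed in a product of Grassmannians, we obtain a morphism $\phi:\mathbb A^1\to X$ with $\phi(t)=\tau(t)p$ for $t\ne0$. By (2) and (3), the point $p_0:=\phi(0)$ is a model point for $U,V'',U'$.

**Step (f): invariant sections are constant along the degeneration.** Let $f\in H^0(X,\mathcal L_N)^G$. The map $\phi$ satisfies $\phi(rt)=\tau(r)\phi(t)$ for $t\neq0$, hence also at $t=0$. So $\phi^*\mathcal L_N$ is a $\mathbb C^*$-equivariant line bundle on $\mathbb A^1$. As a line bundle it is trivial; let $\sigma$ be a nowhere vanishing section. The translate of $\sigma$ by $r\in\mathbb C^*$ is $u(r,t)\sigma$ with $u$ an invertible function on $\mathbb C^*\times\mathbb A^1$. So $u=\mathrm{const}\cdot r^j$, and the constant is $1$ because $u(1,t)=1$. At $t=0$, $r^j$ is the character by which $\mathbb C^*$ acts on the fibre $\mathcal L_N|_{p_0}$, which is trivial by Step (c). So $j=0$ and $\sigma$ is invariant. Write $\phi^*f=h\sigma$ with $h\in\mathbb C[t]$. Invariance of $f$ gives $h(rt)=h(t)$ for all $r\in\mathbb C^*$, so $h$ is constant. Comparing $t=1$ and $t=0$,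
$$f(p)\ne0\iff f(p_0)\neq0.\tag{11}$$

**Step (g): the upper bound, and vanishing for odd $N$.** Suppose an invariant $f$ vanishes at one model point. By Step (a) it vanishes at all of them. By (11) it vanishes on $X^\circ$, so $f=0$ because $X^\circ$ is dense. Hence evaluation at a fixed model point $p_0$,
$$H^0(X,\mathcal L_N)^G\to\mathcal L_N|_{p_0},$$
is injective, and the dimension is at most $1$. If $N$ is odd, $g$ of Step (b) acts on $\mathcal L_N|_{p_0}$ by $-1$. By (3), $f(p_0)=0$, so $f=0$. This proves the vanishing in Theorem 1 for odd $N$.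

## 7. Five invariant sections, and nonvanishing for even $N$

**Step (h): four determinants.** We build sections that are nonzero at a model point. For spaces $S,S'$ of equal dimension with maps to $V$, the determinant of the pairing $\omega:S\times S'\to\mathbb C$ lies in $(\det S)^{-1}(\det S')^{-1}$. This gives $G$-invariant regular sections, where $F_i\oplus H_j$ is the external direct sum mapping to $V$:
$$\begin{array}{lll}
s_1=\det(\omega|E_4\times(F_2\oplus H_2))&\text{of}&(\det E_4\det F_2\det H_2)^{-1},\\
s_2=\det(\omega|E_3\times(F_1\oplus H_2))&\text{of}&(\det E_3\,F_1\det H_2)^{-1},\\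
s_3=\det(\omega|E_4\times(F_1\oplus H_3))&\text{of}&(\det E_4\,F_1\det H_3)^{-1},\\
s_4=\det(\omega|E_3\times H_3)&\text{of}&(\det E_3\det H_3)^{-1}.
\end{array}$$
They are nonzero at a model point. Recall from (7) that $A$ and $C$ lie in $V''$, which is orthogonal to $U\oplus U'$, and that $A\times C$ is perfectly paired, since $A,C$ are transverse Lagrangians in $V''$. In each case the pairing matrix is therefore block diagonal, with one block $A\times C$, and the other block is as follows.

- For $s_1$ it is $U\times U'$, which is perfect.
- For $s_2$ it is $\ell_E\times\mathrm{Ann}(\ell_F)$, nonzero because $\ell_E\neq\ell_F$.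
- For $s_3$ it is $U\times(\mathrm{Ann}(\ell_F)\oplus\mathrm{Ann}(\ell_H))$, and $\mathrm{Ann}(\ell_F)\oplus\mathrm{Ann}(\ell_H)=U'$ because $\ell_F\ne\ell_H$.
- For $s_4$ it is $\ell_E\times\mathrm{Ann}(\ell_H)$, nonzero because $\ell_E\neq\ell_H$.

**Step (i): a discriminant.** The remaining section should detect the symmetric form in (4). Let $e_i,f_j,h_k$ be local frames of $E_4,F_4,H_2$. Put $P=(\omega(e_i,f_j))_{ij}$, $r_k=(\omega(h_k,f_j))_j$ (a row), $c_l=(\omega(e_i,h_l))_i$ (a column), and
$$s_5=\det\big(r_k\,\mathrm{adj}(P)\,c_l\big)_{k,l=1,2}.$$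
We check how $s_5$ depends on the frames. If $(e_i)$ is transformed by $x\in\mathrm{GL}_4$, then $P\mapsto xP$, $c_l\mapsto xc_l$, and $\mathrm{adj}(P)\mapsto\mathrm{adj}(P)\,x^{-1}\det x$. So each entry is multiplied by $\det x$, and the $2\times2$ determinant by $(\det x)^2$. If $(f_j)$ is transformed by $z$, then $P\mapsto Pz^{T}$, $r_k\mapsto r_kz^T$, and $\mathrm{adj}(P)\mapsto\det z\,(z^T)^{-1}\mathrm{adj}(P)$, so $s_5$ is multiplied by $(\det z)^2$. If $(h_k)$ is transformed by $y\in\mathrm{GL}_2$, the matrix of entries $M$ becomes $yMy^T$, and $s_5$ is multiplied by $(\det y)^2$. Hence $s_5$ is a regular $G$-invariant section of $(\det E_4\det F_4\det H_2)^{-2}$.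

At a model point $V=E_4\oplus F_4$, so $P$ is invertible. Write $h_k=x_k+y_k$ with $x_k\in E_4$, $y_k\in F_4$, and $x_k=\sum_i\xi_{ki}e_i$. Since $F_4$ is isotropic, $r_k=(\omega(x_k,f_j))_j=\xi_kP$, so $r_kP^{-1}=\xi_k$. Then
$$r_kP^{-1}c_l=\omega(x_k,h_l)=\omega(x_k,y_l),$$
the last equality because $E_4$ is isotropic. With the basis (8) and $h_k=a_k+b_k$ we have $x_k=a_k$, $y_l=b_l$, so this matrix is the identity. Since $\mathrm{adj}(P)=\det(P)P^{-1}$, we get $s_5(p_0)=\det(P)^2\neq0$ in this frame.

**Step (j): an invariant of $\mathcal L_{2M}$.** For $N=2M$ consider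
$$(s_1^\alpha s_2^\beta s_3^\gamma s_4^\delta)^{2M}\,s_5^M.$$
Count the exponent of each inverse determinant, divided by $2M$, remembering that $s_5^M$ contributes $1$ each for $E_4,F_4,H_2$:
$$E_3:\beta+\delta;\quad E_4:\alpha+\gamma+1;\quad F_1:\beta+\gamma;\quad F_2:\alpha;\quad F_4:1;\quad H_2:\alpha+\beta+1;\quad H_3:\gamma+\delta.$$
These are the exponents in (6). So this is a $G$-invariant section of $\mathcal L_{2M}$, and it is nonzero at $p_0$. Together with Step (g), the dimension is exactly $1$ for even $N$. This proves Theorem 1. $\blacksquare$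

The weights of Theorem 1 can now be read off: $(\mu,\nu,\lambda)$ is $\alpha,\beta,\gamma,\delta$ times the weights of $s_1,s_2,s_3,s_4$, plus *half* the weight of $s_5$. The half is the source of the parity obstruction. The coordinates of $\mu+\nu+\lambda$ are the corresponding combination of
$$s_1:(3,3,1,1),\quad s_2:(3,2,1,0),\quad s_3:(3,2,2,1),\quad s_4:(2,2,2,0),\quad \tfrac12s_5:(3,3,2,2).$$
Modulo $2$ these are $(1,1,1,1)$, $(1,0,1,0)$, $(1,0,0,1)$, $(0,0,0,0)$, $(1,1,0,0)$. The first three vectors are linearly independent over $\mathbb F_2$ and sum to the last, so $\mu+\nu+\lambda\in2\mathbb Z^4$ if and only if $\alpha,\beta,\gamma$ are odd. Thus $s_1,s_2,s_3$ correct the columns, and Step (b) shows that they leave the sign of $g$ unchanged.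

## 8. Passing from $\mathrm{Sp}(8)$ to $\mathrm{Sp}(2n)$ through a Levi subalgebra

**Lemma 4.** Let $n=k+4$ and let $\mu=(p^k,\mu^\circ)$, $\nu=(q^k,\nu^\circ)$, $\lambda=((p+q)^k,\lambda^\circ)$ be dominant for $\mathrm{Sp}(2n)$. Then
$$[V_\mu\otimes V_\nu:V_\lambda]_{\mathrm{Sp}(2n)}=[V_{\mu^\circ}\otimes V_{\nu^\circ}:V_{\lambda^\circ}]_{\mathrm{Sp}(8)}.$$
Equivalently, by (1), the spaces of invariants in the triple tensor products have equal dimension.

*Proof.* **Setup and parity.** Let $\mathfrak g=\mathfrak{sp}(2n)$ and let $\mathfrak l=\mathbb C^k\oplus\mathfrak{sp}(8)$ be the Levi subalgebra given by the last four simple roots, with root lattice $Q_{\mathfrak l}=\{(0^k,x):\sum x_i\text{ even}\}$. Let $\mathfrak n^\pm$ and $\mathfrak n^\pm_{\mathfrak l}$ be the sums of the positive and negative root spaces of $\mathfrak g$ and $\mathfrak l$. Put $\kappa=\mu+\nu-\lambda=(0^k,\kappa^\circ)$. All weights of $V_\mu\otimes V_\nu$ differ from $\mu+\nu$ by elements of the root lattice, and the same holds for $\mathrm{Sp}(8)$. So if $\sum\kappa^\circ_i$ is odd, both multiplicities are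 $0$. Otherwise $\kappa\in Q_{\mathfrak l}$, which we now assume.

**The $\mathfrak l$-module at the top of $V_\mu$.** We identify a piece of $V_\mu$ that is irreducible for $\mathfrak l$. Let $v_\mu$ be a highest weight vector, and let $V_\mu^{\mathfrak l}$ be the sum of the weight spaces of $V_\mu$ with weight in $\mu-Q_{\mathfrak l}$. It is an $\mathfrak l$-submodule. By PBW, $V_\mu=U(\mathfrak n^-)v_\mu$ is spanned by monomials in negative root vectors applied to $v_\mu$. If the positive roots involved sum to an element of $Q_{\mathfrak l}$, then, since positive roots have nonnegative coefficients at simple roots, none of them involves a simple root outside $\mathfrak l$. So $V_\mu^{\mathfrak l}=U(\mathfrak n^-_{\mathfrak l})v_\mu$. Let $v\in V_\mu^{\mathfrak l}$ be a weight vector killed by $\mathfrak n^+_{\mathfrak l}$. If $\alpha$ is a positive root outside $\mathfrak l$, then $e_\alpha v$ has weight $\mu-x+\alpha$ with $x\in Q_{\mathfrak l}$. This exceeds $\mu$ at a simple root outside $\mathfrak l$, so it is not $\le\mu$ and $e_\alpha v=0$. Hence $v$ is killed by all of $\mathfrak n^+$,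 and it is proportional to $v_\mu$ because $V_\mu$ is irreducible. The vectors killed by $\mathfrak n^+_{\mathfrak l}$ are spanned by weight vectors, so they form the line $\mathbb Cv_\mu$. As $V_\mu^{\mathfrak l}$ is completely reducible under $\mathfrak l$, it is the irreducible $\mathfrak l$-module of highest weight $\mu$. The same holds for $\nu$.

**The $\lambda$-weight space.** We show that it lies in the $\mathfrak l$-modules. Suppose $(\mu-x)+(\nu-y)=\lambda$ with $x,y$ nonnegative integral combinations of simple roots. Then $x+y=\kappa\in Q_{\mathfrak l}$ has coefficient $0$ at the simple roots outside $\mathfrak l$, so $x,y\in Q_{\mathfrak l}$. Hence the $\lambda$-weight space of $V_\mu\otimes V_\nu$ equals that of $V_\mu^{\mathfrak l}\otimes V_\nu^{\mathfrak l}$.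

**Highest weight vectors agree.** For a positive root $\alpha$ outside $\mathfrak l$, $\kappa-\alpha$ has a negative coefficient at some simple root outside $\mathfrak l$. So $\lambda+\alpha=\mu+\nu-(\kappa-\alpha)$ is not a weight of $V_\mu\otimes V_\nu$, and $e_\alpha$ kills the $\lambda$-weight space. Thus vectors of weight $\lambda$ killed by $\mathfrak n^+$ are the same as vectors of weight $\lambda$ in $V_\mu^{\mathfrak l}\otimes V_\nu^{\mathfrak l}$ killed by $\mathfrak n^+_{\mathfrak l}$. On $V_\mu^{\mathfrak l}\otimes V_\nu^{\mathfrak l}$ the center $\mathbb C^k$ of $\mathfrak l$ acts by $p^k+q^k=(p+q)^k$, which matches $\lambda$. As $\mathfrak{sp}(8)$-modules the factors are $V_{\mu^\circ}$ and $V_{\nu^\circ}$. So the dimension of this space of vectors is $[V_{\mu^\circ}\otimes V_{\nu^\circ}:V_{\lambda^\circ}]_{\mathrm{Sp}(8)}$. $\blacksquare$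

## 9. Disproof for every group with a factor of type $C_n$, $n\ge4$

**Choice of weights.** Take $\alpha=\beta=\gamma=\delta=1$ in Theorem 1:
$$\mu=2\omega_3+3\omega_4=(5,5,5,3),\quad\nu=2\omega_1+\omega_2+\omega_4=(4,2,1,1),\quad\lambda=3\omega_2+2\omega_3=(5,5,2,0).$$
The columns are even because $\alpha,\beta,\gamma$ are odd. The choice $\delta=1$ makes each coordinate sum even as well ($18$, $8$, $12$), which we need for quotients of $\mathrm{Sp}(2n)$. With $k=n-4$, put for $\mathrm{Sp}(2n)$
$$\mu_1=(6^k,5,5,5,3),\quad\mu_2=(4^k,4,2,1,1),\quad\lambda=(10^k,5,5,2,0),$$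
$$\mu_1+\mu_2+\lambda=(20^k,14,12,8,4)\in2\mathbb Z^n.\tag{12}$$
These are dominant. By Theorem 1 and Lemma 4 with $(p,q)=(6,4)$ for $N=1$ and $(12,8)$ for $N=2$, the triple invariants vanish for $N=1$ and are one-dimensional for $N=2$.

**Transfer to $\widehat G$.** We turn these into weights of the given torus. Let $\pi:\mathrm{Sp}(2n)\times G'\to\widehat G$ be the simply connected cover, with finite central kernel. Then $\pi^{-1}(\widehat T)$ is a maximal torus $T\times T'$. Choose the symplectic basis so that $T$ is the standard torus and the given positive roots of $\mathfrak{sp}(2n)$ are the standard ones; this is possible because the Weyl group permutes the positive systems transitively. The coordinate sums of $\mu_1,\mu_2,\lambda$ are $6k+18$, $4k+8$, $10k+12$, all even. So $(\mu_1,0),(\mu_2,0),(\lambda,0)$ lie in the root lattice, hence are trivial on the center, and descend to dominant weights of $\widehat T$. The corresponding $\widehat G$-modules pull back to $V_{\mu_1}\boxtimes\mathbf 1$, $V_{\mu_2}\boxtimes\mathbf 1$, $V_\lambda\boxtimes\mathbf 1$. So the invariants of their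 triple tensor product are those of $\mathrm{Sp}(2n)$, and likewise for all multiples by $N$.

**The hypothesis on the sum.** Let $s=\pi(s_1,s')\in\widehat T$ have semisimple centralizer. The Lie algebra of $Z_{\widehat G}(s)$ is $\mathfrak{sp}(2n)^{\mathrm{Ad}\,s_1}\oplus\mathfrak g'^{\,\mathrm{Ad}\,s'}$, where $\mathfrak g'=\mathrm{Lie}\,G'$. It is semisimple, so its ideal $\mathfrak{sp}(2n)^{\mathrm{Ad}\,s_1}$ is semisimple. By (2), $s_1\in\{\pm1\}^n$. By (12), $\mu_1+\mu_2+\lambda$ takes the value $1$ on $s_1$, and so the sum of the three weights of $\widehat T$ takes the value $1$ on $s$.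

Thus the hypothesis of the conjecture holds, while the invariants are nonzero for $N=2$ and zero for $N=1$. This proves Theorem 2; the case $k=0$, $\widehat G=\mathrm{Sp}(8)$ gives the stated example. $\blacksquare$

## 10. No finite-index lattice condition suffices

**The weights.** In Theorem 1 take $\alpha=\gamma=m-1$, $\beta=1$, $\delta=0$:
$$\mu=\omega_3+(2m-1)\omega_4=(2m,2m,2m,2m-1),\quad\nu=m\omega_1+(m-1)\omega_2+\omega_4=(2m,m,1,1),$$
$$\lambda=(m+1)\omega_2+(m-1)\omega_3=(2m,2m,m-1,0).$$
Their sum is $(6m,5m,3m,2m)=m(6,5,3,2)$.

**Passage to $\mathrm{Sp}(2n)$.** Apply Lemma 4 to the multiples by $N$, with $p=q=2mN$. The weights $\mu_1=((2m)^k,\mu)$, $\mu_2=((2m)^k,\nu)$, $((4m)^k,\lambda)$ are those of Theorem 3. They are dominant because the first coordinates of $\mu,\nu,\lambda$ are all $2m$. Each of the first $k$ columns sums to $8m$, so the total is $m(8^k,6,5,3,2)\in mX(T)$. By Theorem 1 the dimension of invariants is $1$ for $N$ even and $0$ for $N$ odd.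

**Arbitrary $\Lambda$.** A sublattice $\Lambda\subset X(T)$ of finite index contains $mX(T)$ for some $m\ge1$, for example $m=[X(T):\Lambda]$. The triple just constructed for this $m$ has sum in $\Lambda$, carries an invariant for $N=2$, and carries none for $N=1$. This proves Theorem 3. $\blacksquare$

The mechanism is visible in (5). What obstructs invariants is the value $(w_1\mu_1+w_2\mu_2+w_3\lambda)(s)$ for certain Weyl group elements $w_i$. Here $s$ is conjugate to $(-1,1,\dots,1)$, and for $k=0$ the obstruction reads off the first coordinate of $\mu_1$, the third of $\mu_2$ and the first of $\lambda$: $2m+1+2m$, which is odd for every $m$. For $s$ not central this value is not determined by $(\mu_1+\mu_2+\lambda)(s)$.
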